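# Pushing in-out-degrees down level by level: a bound for planar graphs and for graphs of bounded degeneracy

## A half-oriented graph, its ceiling function, and two moves

All graphs here are finite and simple. Take a graph $G$ in which some edges have been oriented and the others have not. Suppose there is a vertex set $U$, the *unprocessed* vertices, such that the unoriented edges are exactly the edges of the induced subgraph $G[U]$. For $u\in U$ let $i(u)$ and $o(u)$ be the numbers of oriented edges now entering and leaving $u$, let $d_U(u)$ be the degree of $u$ in $G[U]$, and put
$$\ell(u)=i(u)-o(u)+d_U(u).\tag{1}$$
Once all edges are oriented, every vertex has an *in-out-degree* $f(v)=d^-(v)-d^+(v)$, in-degree minus out-degree. The number $\ell(u)$ is the largest value that $f(u)$ can still reach: let every undecided edge at $u$ enter $u$. I call it the ceiling of $u$. Since $i(u)+o(u)+d_U(u)=d(u)$, we have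
$$\ell(u)\equiv d(u)\pmod 2,\qquad -d(u)\le \ell(u)\le d(u).$$

Here are two ways to process a vertex, that is, to decide all its remaining edges and remove it from $U$.

**Move A(z).** Let $z\in U$ have $\ell(z)=h$. Orient all edges of $G[U]$ at $z$ into $z$ and remove $z$ from $U$. Then $f(z)=h$ for good. An unprocessed neighbor $u$ of $z$ loses one undecided edge and gains one outgoing edge, so $\ell(u)$ drops by $2$.

**Move B(x).** Let $x\in U$ have $\ell(x)=h+2\delta$ with $\delta\ge 1$. Choose a set $D$ of exactly $\delta$ unprocessed neighbors of $x$. Orient $x\to y$ for $y\in D$ and $y\to x$ for the other unprocessed neighbors, and remove $x$ from $U$. Then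
$$f(x)=i(x)+(d_U(x)-\delta)-o(x)-\delta=\ell(x)-2\delta=h$$
for good. A vertex $y\in D$ loses an undecided edge and gains an incoming one, so $\ell(y)$ is unchanged. The other unprocessed neighbors drop by $2$.

So A puts a vertex at its ceiling and pushes all its neighbors down. B puts a vertex at a prescribed value below its ceiling, and the price is that the neighbors in $D$ are not pushed down.

**Example.** Let $G$ be a star with center $x$ and five leaves, nothing oriented. Then $\ell(x)=5$ and $\ell=1$ on each leaf. Move A($x$) gives $f(x)=5$ and $f=-1$ on all leaves. Move B($x$) with $h=3$, $\delta=1$ gives $f(x)=4-1=3$; the leaf in $D$ ends with $f=1$, the others with $-1$. Move B($x$) with $h=1$, $\delta=2$ gives $f(x)=3-2=1$, but the two leaves in $D$ also end with $f=1$. The trouble in the last case is that the vertices in $D$ kept a ceiling equal to $h$. In B we shall want $D$ to consist of vertices destined for values below $h$.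

The moves serve to build orientations in which adjacent vertices have different in-out-degrees and all in-out-degrees are bounded.

## In-out-proper orientations and a constant for planar graphs

**Definition.** An orientation of $G$ is *in-out-proper* if $f(u)\ne f(v)$ for all adjacent $u,v$. The *in-out-proper orientation number* is
$$\overleftrightarrow{\chi}(G)=\min_{D\in\Gamma}\ \max_{v\in V(G)}|d_D^{\pm}(v)|,$$
where $\Gamma$ is the set of in-out-proper orientations of $G$ and $d_D^{\pm}(v)=d_D^-(v)-d_D^+(v)$.

Every graph has an in-out-proper orientation (Borowiecki et al., Inform. Process. Lett. 112 (2012)), so the number is well-defined. As $|f(v)|\le d(v)$, it is at most the maximum degree $\Delta(G)$. Ali Dehghan's "On the In-Out-Proper Orientations of Graphs", arXiv:2106.13357 (2021), is the source of the following conjecture: there is a constant $c$ with $\overleftrightarrow{\chi}(G)\le c$ for every planar graph $G$. We shall prove it.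

Some cases by hand. Note throughout that $f(v)\equiv d(v)\pmod 2$.

*Path $abc$.* Orient $a\to b\to c$. The values are $-1,0,1$, so the number is at most $1$; it is not $0$, because a leaf has $f=\pm1$. So it is $1$.

*Star with $n$ leaves.* Leaves have values $\pm1$. If $n\ge2$ is even, give the center value $0$; the number is $1$. If $n\ge 3$ is odd, the center has an odd value. It cannot be $1$: then all leaves would have value $-1$, all edges would enter the center, and its value would be $n$. By symmetry it cannot be $-1$. Value $3$ is possible, so the number is $3$. The maximum degree is unbounded here, and the number is not.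

*Complete graph $K_{k+1}$.* The $k+1$ in-out-degrees are distinct, congruent to $k$ modulo $2$, and lie in $[-k,k]$. There are exactly $k+1$ such integers, so all occur, including $\pm k$. Hence $\overleftrightarrow\chi(K_{k+1})=k$.

## Existence by move A, and by maximizing a sum of squares

There are two quick ways to see that in-out-proper orientations exist. Both come back later, and it is useful to see why neither is enough.

*Sweeping with A.* Start with $U=V(G)$. For $h=\Delta,\Delta-1,\dots,-\Delta$, perform A($z$) as long as some $z\in U$ has $\ell(z)=h$. Before level $h$ all ceilings are at most $h$; this holds for $h=\Delta$ and is preserved, since ceilings never rise. A vertex processed at level $h$ gets value $h$, and its unprocessed neighbors fall to at most $h-2$, so no two adjacent vertices are processed at the same level. Ceilings are at least $-\Delta$, so at the end $U=\emptyset$. The orientation is in-out-proper.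

*Sum of squares.* Choose an orientation maximizing $\sum_v f(v)^2$. If $u\to v$ and $f(u)=f(v)=a$, reverse this edge: the values become $a+2$ and $a-2$, and the sum grows by
$$(a+2)^2+(a-2)^2-2a^2=8,$$
a contradiction. So the orientation is in-out-proper.

Both fail badly on a star with $n\ge2$ leaves: the sweep processes the center first, with value $n$, and $\sum f^2=n+f(\text{center})^2$ is largest when the center has value $\pm n$. These methods control $|f(v)|$ only by $d(v)$, so vertices of large degree need another device. For that device the relevant property of planar graphs is sparsity.

## Degeneracy and the two theorems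

**Definition.** A graph is *$k$-degenerate* if its vertices can be linearly ordered so that each vertex has at most $k$ neighbors preceding it.

Forests are $1$-degenerate (in each tree, order by distance from a root). Cycles are $2$-degenerate in any order. If every nonempty subgraph has a vertex of degree at most $k$, then $G$ is $k$-degenerate: put such a vertex of $G$ last, delete it, and repeat. Greedy coloring along the order shows that a $k$-degenerate graph is $(k+1)$-colorable.

**Theorem 1.** Every planar graph $G$ satisfies $\overleftrightarrow{\chi}(G)\le 147$.

**Theorem 2.** Let $k\ge1$ and let $G$ be a $k$-degenerate graph with a proper coloring in $q$ colors. Then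
$$\overleftrightarrow{\chi}(G)\le B(k,q):=k^2+k-1+4qk+2q+\frac{(q-1)k(k-1)}2 .$$
Consequently $\overleftrightarrow{\chi}(G)\le \frac{k^3+9k^2+16k+2}{2}$ for every $k$-degenerate $G$.

For the last sentence take $q=k+1$:
$$B(k,k+1)=k^2+k-1+4k^2+4k+2k+2+\tfrac{k^3-k^2}{2}=\tfrac{k^3+9k^2+14k+2}{2}\le\tfrac{k^3+9k^2+16k+2}{2}.$$

**Theorem 2 implies Theorem 1.** By Euler's formula every nonempty planar graph has a vertex of degree at most $5$, and subgraphs of planar graphs are planar, so planar graphs are $5$-degenerate. By the Four Color Theorem we may take $q=4$, and $B(5,4)=25+5-1+80+8+30=147$. Without the Four Color Theorem, $q=6$ gives $B(5,6)=29+120+12+50=211$.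

Theorem 2 also bounds $\overleftrightarrow\chi$ on every class of bounded maximum average degree $\mathrm{mad}$ (the maximum of the average degrees of the subgraphs), since every subgraph has a vertex of degree at most its average degree, so the degeneracy is at most $\mathrm{mad}$. This includes every proper minor-closed class, by Mader's theorem, and the graphs embeddable in any fixed surface. Some dependence on $k$ is necessary: $K_{k+1}$ is $k$-degenerate with $\overleftrightarrow\chi(K_{k+1})=k$. So the best constant over $k$-degenerate graphs lies between $k$ and $\frac{k^3+9k^2+16k+2}{2}$; no optimality is claimed.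

The rest of the lecture proves Theorem 2.

## Three degree classes, and a window of values for the high one

Fix an order $\prec$ of $V(G)$ in which each vertex has at most $k$ earlier neighbors. Earlier neighbors of a vertex are its *parents*, later neighbors its *children*. Fix a proper coloring $\kappa:V(G)\to\{0,\dots,q-1\}$. Put
$$b=1-k+4qk+k^2+\frac{(q-1)k(k-1)}2,\qquad K=b+2q+2k-1,\tag{2}$$
$$H=\{v:d(v)\ge K\},\quad W=\{v:b\le d(v)\le K-1\},\quad S=\{v:d(v)\le b-1\},\quad L=W\cup S.$$
We shall see where each constant comes from: $K$ is used in this section, and the value of $b$ in the counting argument. Two crude consequences suffice until then: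
$$b\ge k,\qquad b-2qk=1-k+2qk+k^2+\tfrac{(q-1)k(k-1)}2\ge 1+k+k^2\ge k .\tag{3}$$

**The goal.** We want an orientation with

1. (Goal H) $f(v)\in[b,b+2q-1]$ for $v\in H$, with distinct values on adjacent vertices of $H$;
2. (Goal L) $f(u)\le b-1$ for $u\in L$, with distinct values on adjacent vertices of $L$.

This suffices. An edge between $H$ and $L$ has a value at least $b$ at one end and at most $b-1$ at the other, so the orientation is in-out-proper. On $H$ we have $|f|\le b+2q-1$ since $b>0$. On $L$ we have $|f(u)|\le d(u)\le K-1$. So
$$\max|f|\le\max(b+2q-1,\,K-1)=b+2q+2k-2=B(k,q).$$

**Stage 0: orienting the edges that meet $H$.** This stage achieves Goal H once and for all, and does so in a way that controls which edges enter $W$.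

Each edge meeting $H$ gets an *owner*. If both ends are in $H\cup W$, the owner is the $\prec$-earlier end. If one end is in $H$ and the other in $S$, the owner is the end in $H$. First orient every edge owned by a vertex $x\in W$ out of $x$. Then go through $H$ in the order $\prec$; when $v\in H$ is reached, orient the edges that $v$ owns, as follows.

The edges at $v$ not owned by $v$ go to earlier vertices of $H\cup W$, that is, to parents. There are at most $k$ of them. They are already oriented, because their owners are in $W$ or are earlier vertices of $H$. Let $s$ be their total contribution to $f(v)$; so $|s|\le k$. Let $o$ be the number of edges owned by $v$; so $o\ge d(v)-k$. Let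
$$t_v\in\{b+2\kappa(v),\ b+2\kappa(v)+1\}$$
be the one with the parity of $d(v)$. Letting $j$ owned edges enter $v$ and $o-j$ leave it contributes $2j-o$, and $2j-o$ runs over all integers in $[-o,o]$ with the parity of $o$. We need the contribution $t_v-s$, and it is available:

- the parity is right: $s\equiv d(v)-o$ and $t_v\equiv d(v)$, so $t_v-s\equiv o\pmod2$;
- $t_v-s\le b+2q-1+k=K-k\le d(v)-k\le o$;
- $t_v-s\ge b-k\ge0\ge-o$.

So the owned edges can be oriented to make $f(v)=t_v$. All edges at $v$ are now oriented, hence $f(v)$ is final. Adjacent vertices of $H$ have different colors, hence values in disjoint pairs $\{b+2\kappa,b+2\kappa+1\}$. Goal H holds.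

> **(4)** After Stage 0, every oriented edge entering a vertex $x\in W$ comes from a parent of $x$.

Indeed, the oriented edges at $x$ go to $H$. Those owned by $x$ leave $x$. If an edge $xv$ with $v\in H$ is owned by $v$, then $v$ is the earlier end, a parent of $x$.

## Where a ceiling of $b-1$ breaks the sum of squares

The unoriented edges are now those of $G[L]$, and all degrees in $L$ are below $K$. It is tempting to finish by maximizing $\sum_{u\in L}f(u)^2$. Adjacent vertices of $L$ would be distinguished, with $|f|\le K-1$. On $S$ we would even have $f\le d\le b-1$. But a vertex of $W$ may get a value in $[b,b+2q-1]$, and may then agree with a neighbor in $H$.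

So one would maximize under the constraint $f\le b-1$. This stops working at an exact point: if $f(u)=f(v)=a$ with $a\in\{b-2,b-1\}$, the reversal produces $a+2>b-1$ and is not allowed. A proper orientation below a ceiling need not exist for a general graph. In a triangle with ceiling $0$, the three values sum to $0$ and are all at most $0$, so all are $0$. Any argument must therefore use that vertices of $W$ have large degree and that $G$ is sparse.

Notice where the sum of squares is still fine: wherever the numbers $\ell(u)$ themselves are below the desired ceiling. So the plan is to process vertices from the top, level by level, until every unprocessed vertex has $\ell(u)$ below a fixed bound, and to apply the sum of squares to what is left. Move A handles a vertex whose ceiling equals the current level. Move B is for the vertices of $W$ whose ceiling is too high.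

## Caps given by colors, and the invariant on incoming edges

**Definition (caps).** For $x\in W$ let $C_x$ be the set of integers $c\le b-1$ with $c\equiv d(x)\pmod2$ and $\lfloor (b-1-c)/2\rfloor\equiv\kappa(x)\pmod q$. Each $x\in W$ carries a current value $\mathrm{cap}(x)\in C_x$, initially $\max C_x$, which may later be lowered. For $s\in S$ put $\mathrm{cap}(s)=\infty$. Finally $\mathrm{top}(u)=\min(\ell(u),\mathrm{cap}(u))$.

The cap is the largest value at which $x$ may be processed. Write $b-1-c=2m+\varepsilon$ with $\varepsilon\in\{0,1\}$; the parity of $d(x)$ fixes $\varepsilon$, and the condition is $m\ge0$, $m\equiv\kappa(x)\pmod q$. So $C_x$ is an arithmetic progression with difference $2q$, unbounded below. Its maximum has $m=\kappa(x)\le q-1$, so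
$$b-2q\le\max C_x\le b-1 .$$
If $x,y\in W$ are adjacent, then $C_x\cap C_y=\emptyset$, because $\lfloor (b-1-c)/2\rfloor$ cannot be congruent to both $\kappa(x)$ and $\kappa(y)$.

**Example.** To see the shape of $C_x$, ignore (2) and take $b=20$, $q=3$, $\kappa(x)=1$. If $d(x)$ is even, then $19-c=2m+1$ with $m=1,4,7,\dots$, so $C_x=\{16,10,4,\dots\}$. If $d(x)$ is odd, then $19-c=2m$ and $C_x=\{17,11,5,\dots\}$.

**Rules for Stage 1.** Let $U\subseteq L$ be the set of unprocessed vertices, initially $U=L$. The unoriented edges are exactly those of $G[U]$, at the start and after every move. We use A for any $z\in U$, and B only for $x\in U\cap W$ and only with $D$ a set of unprocessed *children* of $x$. Both $\ell$ and $\mathrm{cap}$ never increase, hence neither does $\mathrm{top}$.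

The restriction to children buys the following. Let $c_U(x)$ be the number of unprocessed children of $x$.

> **(5)** At all times, for $x\in W\cap U$, all oriented edges into $x$ come from parents that are processed or in $H$. Consequently $c_U(x)\ge\ell(x)-k$.

Proof. After Stage 0 the first sentence is (4). Move A creates only edges into the vertex being processed. Move B creates edges into the vertex being processed, and edges from it to some of its children; for such a child the edge comes from a processed parent. So the first sentence persists. The sources of the $i(x)$ incoming edges are thus parents of $x$, and they are different from the unprocessed parents of $x$. Together there are at most $k$ of them, so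
$$\ell(x)\le i(x)+d_U(x)=i(x)+\#\{\text{unprocessed parents}\}+c_U(x)\le k+c_U(x).$$

In words: a vertex of $W$ with a high ceiling has many unprocessed children.

## One level of the sweep

Run through the levels $h=b-1,b-2,\dots,b-2qk$. Before level $h$ we maintain:

> **$J(h)$:** (a) all processed vertices have values at least $h+1$, and adjacent processed vertices have different values; (b) $\mathrm{top}(u)\le h$ for all $u\in U$.

$J(b-1)$ holds: nothing is processed; on $S$ we have $\ell\le d\le b-1$, and on $W$ we have $\mathrm{cap}\le b-1$.

Assume $J(h)$ and let
$$X=\{x\in U:\mathrm{cap}(x)=h<\ell(x)\}\subseteq W ,$$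
a set fixed at the start of the level. The vertices with top $h$ are those of $X$ and those $z$ with $\ell(z)=h\le\mathrm{cap}(z)$. The latter are ready for A. The former need B. The set $X$ is independent, because $h\in C_x$ for all $x\in X$ and cap sets of adjacent vertices of $W$ are disjoint. For $x\in X$ put
$$\delta(x)=\frac{\ell(x)-h}2\ge1 ,$$
with $\ell$ taken at the start of the level. It is an integer since $\ell(x)\equiv d(x)\equiv\mathrm{cap}(x)=h\pmod2$. Call an unprocessed child $y$ of $x$ *good* if $\mathrm{top}(y)<h$ at the moment.

**Step 1 (use B wherever enough good children exist).** While some unprocessed $x\in X$ has at least $\delta(x)$ good children, perform B($x$) with $D$ consisting of $\delta(x)$ good children. Then $f(x)=h$. As $X$ is independent, this changes $\ell$ at no other vertex of $X$, so $\ell(x')=h+2\delta(x')$ remains true for all unprocessed $x'\in X$.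

We claim that right after B($x$), every unprocessed neighbor $y$ of $x$ has $\mathrm{top}(y)<h$. If $\mathrm{top}(y)<h$ before, in particular if $y\in D$, this is clear. Otherwise $\mathrm{top}(y)=h$ just before, hence also at the start of the level, as tops do not increase and are at most $h$. Since $y\notin X$, at the start $\ell(y)=h$; just before B($x$) still $\ell(y)\ge\mathrm{top}(y)=h$, so $\ell(y)=h$. As $y\notin D$, the move lowers $\ell(y)$ to $h-2$.

Let $X'$ be the set of vertices of $X$ left unprocessed, and let $Z'=\{z\in U:\ell(z)=h\le\mathrm{cap}(z)\}$, both taken at the end of Step 1. By the same reasoning, an unprocessed vertex outside $X$ whose top is still $h$ lies in $Z'$. Each $x\in X'$ has fewer than $\delta(x)$ good children. Every other unprocessed child of $x$ has top $h$ and is not in $X$, so it lies in $Z'$. Hence: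

> **(6)** At the end of Step 1, each $x\in X'$ has at most $\delta(x)-1$ unprocessed children outside $Z'$.

**Step 2 (use A on the vertices sitting at level $h$).** Go through $Z'$ in the order $\prec$, earliest first. When $z$ is reached and still $\ell(z)=h$, perform A($z$); then $f(z)=h$. Let $I$ be the set of vertices processed in this step.

> **(7)** If $y\in Z'\setminus I$, then $y$ has a parent in $I$, and after Step 2 $\ell(y)\le h-2$.

Indeed, when $y$ was reached, $\ell(y)$ was no longer $h$. Only a move A($z$) with $z\in I$ adjacent to $y$ and treated before $y$ can have lowered it. The order of treatment is $\prec$, so $z\prec y$ and $z$ is a parent of $y$. This is why we use the order $\prec$.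

**Step 3 (settle the vertices of $X'$).** For $x\in X'$ let $t=|N(x)\cap I|$. In Step 2, $\ell(x)$ dropped by exactly $2t$, so now $\ell(x)=h+2(\delta(x)-t)$. Since $X'$ is independent, the actions below at one vertex of $X'$ do not change $\ell$ at another, and we may treat the vertices of $X'$ in any order.

- If $t>\delta(x)$, do nothing. Now $\mathrm{top}(x)\le\ell(x)\le h-2$.
- If $t=0$, perform B($x$) with any $\delta(x)$ unprocessed children as $D$; then $f(x)=h$. There are enough: by (5) and (3),
$$c_U(x)\ge h+2\delta(x)-k\ge\delta(x),\quad\text{because } h\ge b-2qk\ge k .$$
No condition on $D$ is needed, as all unprocessed neighbors of $x$ now have top below $h$: they are not in $X$; those in $Z'$ have $\ell\le h-2$ by (7); the others had top below $h$ already at the end of Step 1.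
- If $1\le t\le\delta(x)$, then $x$ has a neighbor with value $h$, so $x$ must not get $h$. Say that *$x$ fails at level $h$*, and lower $\mathrm{cap}(x)$ to $h-2q$, the next element of $C_x$.

**Example.** In the star with five leaves and center $x$, ordered with $x$ first, suppose $\mathrm{cap}(x)=1$, the leaves have cap $\infty$, and we have reached $h=1$. (The star is too small for the constants (2); it only shows the mechanism.) Then $X=\{x\}$, $\delta(x)=2$, no child is good, and $Z'$ is the set of leaves. Step 2 performs A on all five leaves, since they are not adjacent to one another: each gets value $1$, and $\ell(x)$ falls from $5$ to $-5$. Here $t=5>\delta(x)$, so nothing is done in Step 3. The center ends with value $-5$.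

**$J(h-1)$ holds after level $h$.** We check both parts.

*Part (b).* Vertices with top below $h$ keep this property. A vertex with $\ell=h\le\mathrm{cap}$ at the start of the level which is not in $Z'$ had its ceiling lowered in Step 1. A vertex of $Z'$ is processed or has $\ell\le h-2$ by (7). A vertex of $X$ is processed, or has $\ell\le h-2$ (first case of Step 3), or has $\mathrm{cap}=h-2q<h$ (third case).

*Part (a).* All vertices processed at level $h$ have value $h$; those processed earlier have values at least $h+1$. It remains to see that no two vertices processed at level $h$ are adjacent.

- Two vertices processed in Step 1 or Step 3 belong to $X$, which is independent.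
- Let $x$ be processed in Step 1 and $z$ in Step 2. Then $z\in Z'$ has top $h$ at the end of Step 1, whereas the unprocessed neighbors of $x$ have top below $h$ after B($x$). So they are not adjacent.
- Let $z,z'$ be processed in Step 2, in this order. If they were adjacent, then $\ell(z')\le h-2$ after A($z$), and A($z'$) would not be performed.
- A vertex $x\in X'$ is processed in Step 3 only if $t=0$, that is, if it has no neighbor in $I$.

## Each failure costs the children a parent

Every level can be carried out. The remaining danger is that caps sink without bound. Suppose $x$ fails at level $h$. By (6), almost all unprocessed children of $x$ lie in $Z'$. Those that survive Step 2 have, by (7), a parent in $I$ that has just been processed. So each failure of $x$ uses up a new parent of almost every surviving child, and a child has only $k$ parents, $x$ itself among them.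

**Claim.** Each $x\in W$ fails at most $k-1$ times.

**Proof.** Suppose $x$ fails at least $k$ times, and let $h_1>h_2>\dots>h_k$ be the levels of its first $k$ failures. A vertex can fail at level $h$ only if its cap is $h$. So $h_1=\max C_x\ge b-2q$ and $h_{j+1}=h_j-2q$, whence $h_k\ge b-2qk$. Let $\delta_j,t_j,Z'_j,I_j$ be the quantities $\delta(x),t,Z',I$ at level $h_j$.

*Bounding the exceptional children.* Since $\ell(x)\le d(x)\le K-1$,
$$\delta_1\le\tfrac12\big(K-1-(b-2q)\big)=\tfrac12(4q+2k-2)=2q+k-1 .$$
After the failure at $h_j$ we have $\ell(x)=h_j+2(\delta_j-t_j)$ with $t_j\ge1$, and $\ell(x)$ does not increase afterwards. So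
$$\delta_{j+1}\le\tfrac12\big(h_j+2(\delta_j-t_j)-h_{j+1}\big)=\delta_j-t_j+q\le\delta_j+q-1 .$$
Hence $\delta_j-1\le 2q+k-2+(j-1)(q-1)$, and
$$\sum_{j=1}^k(\delta_j-1)\le k(2q+k-2)+\frac{(q-1)k(k-1)}2=:\Sigma .\tag{8}$$

*Counting the surviving children.* After Step 2 of level $h_k$ we have $\ell(x)=h_k+2(\delta_k-t_k)\ge h_k\ge b-2qk$, because a failure means $t_k\le\delta_k$. By (5), $x$ then has at least
$$b-2qk-k=1-2k+2qk+k^2+\frac{(q-1)k(k-1)}2=\Sigma+1$$
unprocessed children. This equality is the reason for the choice of $b$ in (2).

*A child with too many parents.* All these children were unprocessed at the end of Step 1 of each level $h_1,\dots,h_k$. Since $x$ failed at level $h_j$, it was in $X'$ there, so by (6) at most $\delta_j-1$ of the children lie outside $Z'_j$. By (8), at most $\Sigma$ of them lie outside $Z'_j$ for some $j$. So there is a child $y$ of $x$, unprocessed after Step 2 of level $h_k$, with $y\in Z'_j$ for all $j$. As $y$ is unprocessed, $y\in Z'_j\setminus I_j$ for all $j$. By (7), $y$ has a parent $z_j\in I_j$ for each $j$. The sets $I_j$ are pairwise disjoint, since a vertex is processed only once, and $x\notin I_j$, since $x$ is still unprocessed. Thus $x,z_1,\dots,z_k$ are $k+1$ distinct parents of $y$,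 a contradiction. $\square$

**Consequence for the ceilings.** A cap starts at $b-2q$ or higher and is lowered by $2q$ at most $k-1$ times, so $\mathrm{cap}(x)\ge b-2q-2q(k-1)=b-2qk$ for all $x\in W\cap U$ at all times. After the last level $h=b-2qk$, the invariant says $\mathrm{top}(u)\le b-2qk-1$ for all $u\in U$. The minimum in $\mathrm{top}(u)=\min(\ell(u),\mathrm{cap}(u))$ is therefore not attained by the cap, and
$$\ell(u)\le b-2qk-1\qquad\text{for all }u\in U.\tag{9}$$

## The leftover graph and the end of the proof

**Stage 2: orienting $G[U]$.** The caps have now done their work, since (9) bounds all possible values on $U$. Among all orientations of the edges of $G[U]$, the other edges being kept, choose one maximizing $\sum_{u\in U}f(u)^2$. If $u\to v$ were an edge of $G[U]$ with $f(u)=f(v)=a$, reversing it would change these values to $a+2$ and $a-2$, change no other value, and increase the sum by $8$. So adjacent vertices of $U$ have different values.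

**Goal L holds.** Two adjacent processed vertices of $L$ have different values, by part (a) of the invariant after the last level. Processed vertices have values in $[b-2qk,\,b-1]$, the range of levels, whereas $f(u)\le\ell(u)\le b-2qk-1$ for $u\in U$ by (9). So a processed and an unprocessed vertex never agree. Two adjacent vertices of $U$ differ by Stage 2. In all cases $f\le b-1$ on $L$. This is Goal L.

Goal H has held since Stage 0. As shown when the goals were set, the two together make the orientation in-out-proper with $\max|f|\le B(k,q)$. This proves Theorem 2, and with $k=5$, $q=4$ it proves Theorem 1: the conjecture holds with $c=147$. $\blacksquare$
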